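# A non-Noetherian endomorphism ring of a local cohomology module over a Gorenstein ring

## 1. Three twisted cubics through two points of a quadric

Let $k$ be a field and let $\lambda_1,\lambda_2,\lambda_3\in k^*$ be distinct, with $\lambda_1/\lambda_2$ not a root of unity. For $k=\mathbb Q$ one can take $\lambda_i=i$. Such elements exist in every field that is not algebraic over a finite field: in characteristic $0$ put $\mu=2$, in characteristic $p$ let $\mu$ be transcendental over the prime field, and take $(\lambda_1,\lambda_2,\lambda_3)=(\mu,1,\mu^2)$.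

Put $S=k[x_0,x_1,x_2,x_3]$ and $q=x_0x_3-x_1x_2$. The quadric $Q=\{q=0\}\subset\mathbb P^3$ is $\mathbb P^1_{(s:t)}\times\mathbb P^1_{(u:v)}$ via
$$x_0=su,\quad x_1=sv,\quad x_2=tu,\quad x_3=tv .$$
On $Q$ consider the forms of bidegree $(1,2)$ and their zero curves,
$$\gamma_i=sv^2-\lambda_i tu^2\in H^0(Q,\mathcal O(1,2)),\qquad C_i=\{\gamma_i=0\},\qquad i=1,2,3 .$$

**The single curve.** $C_i$ is the graph of $(u:v)\mapsto(s:t)=(\lambda_iu^2:v^2)$. So $C_i\cong\mathbb P^1_{(u:v)}$, and
$$\mathcal O(1,0)|_{C_i}\cong\mathcal O_{\mathbb P^1}(2),\qquad \mathcal O(0,1)|_{C_i}\cong\mathcal O_{\mathbb P^1}(1).$$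
In $\mathbb P^3$ it is the twisted cubic $(\lambda_iu^3:\lambda_iu^2v:uv^2:v^3)$. Its homogeneous ideal is
$$P_i=(x_0x_3-x_1x_2,\;x_1^2-\lambda_ix_0x_2,\;x_1x_3-\lambda_ix_2^2).$$
Indeed, with $y_0=x_0/\lambda_i$, $y_1=x_1/\lambda_i$, $y_2=x_2$, $y_3=x_3$ these generators are nonzero multiples of $y_0y_3-y_1y_2$, $y_1^2-y_0y_2$, $y_1y_3-y_2^2$, the usual equations of the twisted cubic $(u^3:u^2v:uv^2:v^3)$.

**The union.** If $i\ne j$, a point of $C_i\cap C_j$ satisfies $tu^2=0$ and $sv^2=0$. So the three curves meet exactly in the two $k$-points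
$$O=\{s=u=0\}=(0:0:0:1),\qquad O'=\{t=v=0\}=(1:0:0:0),$$
and every $C_i$ passes through both. The intersection number on $Q$ is $(1,2)\cdot(1,2)=4$. Put $\gamma=\gamma_1\gamma_2\gamma_3\in H^0(Q,\mathcal O(3,6))$ and $Y=\{\gamma=0\}=C_1\cup C_2\cup C_3$, a reduced curve. Write $\mathcal O_Y(a,b)=\mathcal O_Q(a,b)|_Y$ and $\mathcal O_Y(e)=\mathcal O_Y(e,e)$. Then $\mathcal O_Y(e)|_{C_i}\cong\mathcal O_{\mathbb P^1}(3e)$.

**The line bundle.** The proof turns on
$$\mathcal L=\mathcal O_Y(1,-2).$$
On each component it has degree $2-2=0$, so it is trivial there. But it is glued along $O$ and $O'$ in a way that no power can undo.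

A toy version of this gluing: let $X$ be two copies of $\mathbb P^1$ glued transversally at two $k$-points $p,p'$, and for $\mu\in k^*$ let $L_\mu$ be the line bundle whose sections are pairs $(a_1,a_2)$ of functions on the two components with $a_1(p)=a_2(p)$ and $a_1(p')=\mu a_2(p')$. Global functions on $\mathbb P^1$ are constants, so a nonzero global section exists only if $\mu=1$. Since $L_\mu^{n}=L_{\mu^n}$, no power $L_\mu^n$ with $n\ge1$ has a nonzero section when $\mu$ is not a root of unity. For $\mathcal L$ the scalar will be $\lambda_1/\lambda_2$ (up to inversion).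

**Lemma 1.** Let $n\ge0$ and $e\in\mathbb Z$, and write $\mathcal L^n(e)=\mathcal L^{\otimes n}\otimes\mathcal O_Y(e)$.

(a) $H^0(Y,\mathcal L^n(e))=0$ for $e<0$.

(b) $H^0(Y,\mathcal O_Y)=k$.

(c) $H^0(Y,\mathcal L^n)=0$ for $n\ge1$.

(d) For $e\ge3$: $H^1(Y,\mathcal L^n(e))=0$ and $\dim_kH^0(Y,\mathcal L^n(e))=9e-9>0$.

*Proof.* As $Y$ is reduced, $\mathcal O_Y\to\bigoplus_i\mathcal O_{C_i}$ is injective, and it stays injective after tensoring with a line bundle. So a section of a line bundle on $Y$ is determined by its restrictions to the $C_i$.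

(a) The restriction of $\mathcal L^n(e)$ to $C_i$ is $\mathcal O_{\mathbb P^1}(3e)$, which has no sections for $e<0$.

(b) A section is a constant $a_i\in k$ on each $C_i$, and the three constants agree at the common $k$-point $O$.

(c) On $C_i$ we have $sv^2=\lambda_itu^2$, so the expressions
$$\tau_i=\frac{t}{v^2}\ \ (v\ne0),\qquad \tau_i=\frac{s}{\lambda_iu^2}\ \ (u\ne0)$$
agree where both are defined, and give a section $\tau_i$ of $\mathcal O(1,-2)|_{C_i}$. On $C_i$, $v\neq0$ forces $t\ne0$ (if $t=0$ then $sv^2=0$ with $s\neq0$), and $u\ne0$ forces $s\ne0$ in the same way. So $\tau_i$ vanishes nowhere. Hence a section of $\mathcal L^n$ restricts to $a_i\tau_i^n$ on $C_i$ with $a_i\in H^0(C_i,\mathcal O)=k$.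

In the fiber of $\mathcal L$ at $O$, with basis $\epsilon=t/v^2$, we have $\tau_i(O)=\epsilon$ for every $i$. So the values at $O$ agree only if $a_1=a_2=a_3=:a$. In the fiber at $O'$, with basis $\epsilon'=s/u^2$, we have $\tau_i(O')=\lambda_i^{-1}\epsilon'$. Agreement at $O'$ forces $a\lambda_1^{-n}=a\lambda_2^{-n}$. As $(\lambda_1/\lambda_2)^n\ne1$, we get $a=0$.

(d) The kernel of $\mathcal O_Y\to\mathcal O_{C_2\cup C_3}$ is $\mathcal O_Q(-C_2-C_3)/\mathcal O_Q(-C_1-C_2-C_3)=\mathcal O_Q(-C_2-C_3)|_{C_1}$, and similarly for $C_2\cup C_3$. This gives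
$$0\to\mathcal O_{C_1}(-C_2-C_3)\to\mathcal O_Y\to\mathcal O_{C_2\cup C_3}\to0,\qquad 0\to\mathcal O_{C_2}(-C_3)\to\mathcal O_{C_2\cup C_3}\to\mathcal O_{C_3}\to0 .$$
Tensor with $\mathcal L^n(e)$, which has degree $3e$ on each component, and use $C_i\cdot C_j=4$. So $\mathcal L^n(e)$ has a filtration with quotients $\mathcal O_{\mathbb P^1}(3e-8)$, $\mathcal O_{\mathbb P^1}(3e-4)$, $\mathcal O_{\mathbb P^1}(3e)$. For $e\ge3$ all three degrees are positive, so no quotient has $H^1$. Hence $H^1(Y,\mathcal L^n(e))=0$ and $\dim H^0=(3e-7)+(3e-3)+(3e+1)=9e-9$. $\square$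

**What this is for.** We shall put $Y$ on a surface $Z\subset\mathbb P^3$ in such a way that $\mathcal L$ becomes the conormal bundle of $Y$ in $Z$. Then $\mathcal L^n(e)$ is the $n$-th order correction to sections of $\mathcal O(e)$ along $Y$. Lemma 1 says: in degree $e=0$ nothing is added to the constants at any order, and in degree $e\ge3$ something new is added at every order. So the sections on the formal neighborhood of $Y$ form a ring with degree-zero part $k$ and with an infinite-dimensional graded piece. Such a ring is not Noetherian. It will be the endomorphism ring of a local cohomology module.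

## 2. Endomorphisms of $H^c_I(A)$: definitions and three theorems

Rings denoted $A$ or $R$ are commutative and Noetherian. A local ring is **Gorenstein** if it has finite injective dimension over itself. A Noetherian ring is Gorenstein if all its localizations at primes are. Regular local rings are Gorenstein, and $A/xA$ is Gorenstein if $A$ is Gorenstein local and $x\in\mathfrak m$ is $A$-regular. So hypersurfaces $k[[x_0,\dots,x_r]]/(f)$ with $0\neq f\in(x_0,\dots,x_r)$ are Gorenstein. Gorenstein local rings are Cohen–Macaulay, so for a proper ideal $I$ of such a ring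
$$\operatorname{height}I+\dim A/I=\dim A,\qquad \text{and } I\text{ contains an }A\text{-regular sequence of length }\operatorname{height}I. \tag{1}$$

Let $\Gamma_I(M)=\{m\in M: I^nm=0\text{ for some }n\}$. The local cohomology modules are $H^i_I(M)=H^i(\Gamma_I(E^\bullet))=\varinjlim_n\operatorname{Ext}^i_A(A/I^n,M)$, where $E^\bullet$ is an injective resolution of $M$. For $A$ Gorenstein and $c=\operatorname{height}I$ we look at
$$B=\operatorname{End}_A(H)=\operatorname{Hom}_A(H,H),\qquad H=H^c_I(A).$$
This ring is known to be commutative. The question, stated as an open problem in Peter Schenzel, "On connectedness and indecomposibility of local cohomology modules", arXiv:0810.4774 (2008), is whether $B$ is Noetherian for $A$ Gorenstein. We ask this for every local Gorenstein $A$ and every proper ideal $I$.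

**Example 1.** Let $I=(x)$ with $x\in\mathfrak m$ a nonzerodivisor, so $c=1$. Then $H=A_x/A$. The submodule killed by $x^n$ is $x^{-n}A/A\cong A/x^nA$, whose endomorphisms are the multiplications by $A/x^nA$. An endomorphism of $H$ preserves each of these submodules, and $H$ is their union, so $B=\varprojlim_nA/x^nA$, the $x$-adic completion. This is Noetherian. For instance, for $A=k[[x,y,w]]$ and $I=(w)$ one gets $B=A$.

The answer in general is no.

**Theorem A.** Let $k$ be a field and $\lambda_1,\lambda_2,\lambda_3\in k^*$ distinct with $\lambda_1/\lambda_2$ not a root of unity. Let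
$$f=x_3^4(x_0x_3-x_1x_2)+\prod_{i=1}^3(x_1^2-\lambda_i x_0x_2),\qquad A=k[[x_0,x_1,x_2,x_3]]/(f),\qquad I=(P_1\cap P_2\cap P_3)A,$$
with $P_i$ as in Section 1. Then $A$ is Gorenstein, $\dim A=3$, $\operatorname{height}I=1$, and $\operatorname{Hom}_A(H^1_I(A),H^1_I(A))$ is not Noetherian.

**Theorem B.** Let $0\le c\le d$. The ring $\operatorname{Hom}_A(H^c_I(A),H^c_I(A))$ is Noetherian for all Gorenstein local rings $A$ of dimension $d$ and all ideals $I$ of height $c$ if and only if $c=0$ or $d-c\le1$.

**Theorem C.** If $\operatorname{char}k=0$, there are counterexamples as in Theorem A (dimension $3$, height $1$) with $A=k[[x_0,\dots,x_3]]/(f)$ a complete normal domain with isolated singularity.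

By Theorem B, a counterexample needs $c\ge1$ and $d-c\ge2$. So $\dim A=3$, $c=1$, $\dim A/I=2$ are the smallest values for which one exists. Theorem A claims only the Gorenstein property of its ring; a domain comes from Theorem C.

## 3. $H^c_I(A)$ as an increasing union of Ext modules

Example 1 worked because $H$ was a union of submodules with computable endomorphisms. This holds in general.

**Lemma 2.** Let $A$ be a Gorenstein Noetherian ring of finite dimension, $I$ a proper ideal, $c=\operatorname{height}I$, $H=H^c_I(A)$ and $K_n=\operatorname{Ext}^c_A(A/I^n,A)$. The natural maps $K_n\to K_{n+1}\to H$ are injective and identify $K_n$ with $0:_HI^n$. Consequently every endomorphism of $H$ (resp. of $K_{n+1}$) preserves $K_n$, and restriction gives a ring isomorphism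
$$\operatorname{End}_A(H)\cong\varprojlim_n\operatorname{End}_A(K_n).$$

*Proof.* Let $E^\bullet$ be the minimal injective resolution of $A$. By Bass, $E^i=\bigoplus_{\operatorname{ht}\mathfrak p=i}E(A/\mathfrak p)$. If $I\not\subseteq\mathfrak p$, choose $a\in I\setminus\mathfrak p$. Then $a$ acts bijectively on $E(A/\mathfrak p)$, and so does $a^n\in I^n$. Hence no nonzero element of $E(A/\mathfrak p)$ is killed by a power of $I$. Primes of height $<c$ do not contain $I$, so
$$\Gamma_I(E^i)=0=\operatorname{Hom}_A(A/I^n,E^i)\qquad(i<c).$$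
Therefore no coboundaries occur in degree $c$. With $\partial:E^c\to E^{c+1}$,
$$H=\{z\in\Gamma_I(E^c):\partial z=0\},\qquad K_n=\{z\in E^c: I^nz=0,\ \partial z=0\}=0:_HI^n ,$$
and the natural maps are the inclusions. In particular $H=\bigcup_nK_n$ and $K_n=0:_{K_{n+1}}I^n$.

If $\varphi$ is an endomorphism of $H$ and $I^nz=0$, then $I^n\varphi(z)=\varphi(I^nz)=0$, so $\varphi(K_n)\subseteq K_n$. The same argument applies to $K_{n+1}$. So the rings $\operatorname{End}(K_n)$ form an inverse system under restriction, and restriction gives a ring map $\operatorname{End}(H)\to\varprojlim\operatorname{End}(K_n)$. It is injective because $H=\bigcup K_n$, and surjective because a compatible family of endomorphisms of the $K_n$ glues to one of the union. $\square$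

## 4. $\dim A/I\le1$ or $\operatorname{height}I=0$, and the depth obstruction at $\dim A/I=2$

A sensible first attempt is to generalize Example 1: show that $\operatorname{End}(K_n)$ is $A/I^n$ up to something small, and conclude that $B$ is a quotient of the $I$-adic completion of $A$. Here is how far this goes. Let $A$ be Gorenstein local of dimension $d$ and $\operatorname{height}I=c$, so $\dim A/I=d-c$ by (1).

**The case $c=0$.** $H^0_I(A)$ is an ideal of $A$, hence finitely generated. So $B$ is a finitely generated $A$-module, and its ideals are $A$-submodules. So $B$ is Noetherian.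

**The case $d-c=0$.** Here $I$ is $\mathfrak m$-primary, so $H=H^d_{\mathfrak m}(A)$. Since $A$ is Gorenstein this is the injective hull of the residue field, and by Matlis duality $B=\hat A$.

**The case $d-c=1$.** The purpose is to remove the finite-length part of $A/I^n$ and then use duality. Put $U_n=\bigcup_j(I^n:\mathfrak m^j)$. Then $U_n/I^n$ has finite length, and $A/U_n$ has dimension $1$ and no $\mathfrak m$-torsion, so it is Cohen–Macaulay of dimension $1$. By (1) choose an $A$-regular sequence $\underline x$ of length $c$ in $I^n$ (which has height $c$), and put $A'=A/\underline xA$, a Gorenstein ring of dimension $1$. Then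
$$K_n\cong\operatorname{Hom}_A(A/I^n,A')=\operatorname{Hom}_A(A/U_n,A'),$$
where the equality holds because $\operatorname{Hom}_A(U_n/I^n,A')=0$: $A'$ has depth $1$ and so contains no nonzero submodule of finite length. Now $A/U_n$ is a maximal Cohen–Macaulay $A'$-module, and $\operatorname{Hom}_{A'}(-,A')$ is a duality on such modules. Hence
$$\operatorname{End}(K_n)\cong\operatorname{End}(A/U_n)=A/U_n ,$$
acting on $K_n$ by multiplication. Restricting multiplication by $a$ from $K_{n+1}$ to $K_n$ gives multiplication by $a$, so Lemma 2 gives $B=\varprojlim A/U_n$.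

In the exact sequences $0\to U_n/I^n\to A/I^n\to A/U_n\to0$ the left-hand inverse system consists of modules of finite length, so it satisfies the Mittag-Leffler condition and its $\varprojlim^1$ vanishes. Hence $\varprojlim A/I^n\to\varprojlim A/U_n=B$ is surjective, and $B$ is a quotient of the $I$-adic completion of $A$, which is Noetherian.

This proves the "if" half of Theorem B.

**Where it stops.** Let $\dim A/I=2$. Everything up to $K_n\cong\operatorname{Hom}_A(A/U_n,A')$ still holds, with $\dim A'=2$. But $A/U_n$ need only have positive depth; it need not have depth $2$. Then it is not maximal Cohen–Macaulay over $A'$, the duality does not return $A/U_n$, and all that is left is a ring map $A/U_n\to\operatorname{End}(K_n)$, with no control on its cokernel as $n$ grows. In the graded situation below, $\operatorname{End}(K_n)$ will be $\bigoplus_eH^0(Y_n,\mathcal O_{Y_n}(e))$ for the $n$-th infinitesimal neighborhood $Y_n$ of a projective curve. Section 7 ends with the count that shows how far this is from the image of $A$.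

## 5. Sextic surfaces in which $Y$ has conormal bundle $\mathcal O_Y(1,-2)$

Let $J=P_1\cap P_2\cap P_3\subset S$, the homogeneous ideal of all forms vanishing on $Y$, and let $\mathcal J$ be its ideal sheaf on $\mathbb P^3$. For a closed point $y$, $\mathfrak m_y$ is the maximal ideal of $\mathcal O_{\mathbb P^3,y}$. The main technical statement is:

**Proposition 3.** Let $f\in J$ be a form of degree $6$ such that

1. $q\nmid f$;
2. $f\notin\mathfrak m_y\mathcal J_y$ for every closed point $y\in Y$ (after local trivialization of $\mathcal O(6)$).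

Let $A=k[[x_0,\dots,x_3]]/(f)$ and $I=JA$. Then $A$ is Gorenstein of dimension $3$, $\operatorname{height}I=1$, and $\operatorname{End}_A(H^1_I(A))$ is not Noetherian.

The proof occupies Sections 5 to 8. Put $R=S/(f)$, $Z=\operatorname{Proj}R=\{f=0\}\supset Y$, $\mathcal I=\mathcal J/(f)$ (the ideal sheaf of $Y$ in $Z$), and let $Y_n\subset Z$ be the subscheme defined by $\mathcal I^n$. So $Y_1=Y$.

**Step 1: $\mathcal I$ is invertible.** The purpose is to make all the quotients $\mathcal I^n/\mathcal I^{n+1}$ line bundles on $Y$. Since $Y$ is a Cartier divisor on $Q$, the ideal $\mathcal J_y$ is generated by two elements: $q$ and a lift $\tilde\gamma$ of a local equation of $Y$ in $Q$. By condition 2 and Nakayama's lemma, $f$ is part of a two-element generating system of $\mathcal J_y$. So $\mathcal I_y=(w)$ is principal. The ring $\mathcal O_{Z,y}$ is Cohen–Macaulay of dimension $2$, and $\mathcal O_{Z,y}/(w)=\mathcal O_{Y,y}$ has dimension $1$. Hence $w$ is a parameter, so a nonzerodivisor.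

**Step 2: $\mathcal I/\mathcal I^2\cong\mathcal O_Y(1,-2)=\mathcal L$.** This is what ties $Z$ to Lemma 1. As $q,\tilde\gamma$ is a regular sequence, $\mathcal J/\mathcal J^2$ is a vector bundle of rank $2$ on $Y$ with local basis $q,\tilde\gamma$. Reducing modulo $q$ gives the ideal of $Y$ in $Q$ modulo its square, so there is an exact sequence
$$0\to\mathcal O_Y(-2,-2)\xrightarrow{\ q\ }\mathcal J/\mathcal J^2\to\mathcal O_Q(-Y)|_Y=\mathcal O_Y(-3,-6)\to0,$$
and $\det(\mathcal J/\mathcal J^2)\cong\mathcal O_Y(-5,-8)$. The form $f$ defines a map $\mathcal O_Y(-6,-6)\to\mathcal J/\mathcal J^2$. The fiber of $\mathcal J/\mathcal J^2$ at $y$ is $\mathcal J_y/\mathfrak m_y\mathcal J_y$, so by condition 2 this map is nonzero in every fiber. So its cokernel $\mathcal J/(\mathcal J^2+(f))=\mathcal I/\mathcal I^2$ is a line bundle, and taking determinants,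
$$\mathcal I/\mathcal I^2\cong\mathcal O_Y(-5,-8)\otimes\mathcal O_Y(6,6)=\mathcal O_Y(1,-2).$$

**Remark (why three curves and degree six).** With $m$ curves of type $(1,2)$ and a form of degree $\delta$, the same computation gives the conormal bundle $\mathcal O_Y(\delta-2-m,\ \delta-2-2m)$, which has degree $2(\delta-2-m)+(\delta-2-2m)=3\delta-6-4m$ on each component. Degree zero requires $3\mid m$, and the smallest case is $m=3$, $\delta=6$. Degree zero matters. If the degree were some $-\rho<0$, then the $n$-th power of the conormal bundle, twisted by $e$, would have degree $3e-n\rho$ on each component, hence no sections for $n>3e/\rho$. Then for fixed $e$ only finitely many orders $n$ could contribute.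

**Step 3: the basic sequence.** Since $\mathcal I$ is invertible, $\mathcal I^n/\mathcal I^{n+1}\cong\mathcal L^n$. So for all $e\in\mathbb Z$ and $n\ge1$ there is an exact sequence
$$0\to\mathcal L^n(e)\to\mathcal O_{Y_{n+1}}(e)\to\mathcal O_{Y_n}(e)\to0. \tag{2}$$

## 6. Sections over the infinitesimal neighborhoods of $Y$

Put $B_e=\varprojlim_nH^0(Y_n,\mathcal O_{Y_n}(e))$. We feed Lemma 1 into (2), using $\mathcal O_{Y_1}=\mathcal O_Y$ to start the induction on $n$.

**Negative degrees.** For $e<0$, Lemma 1(a) gives $H^0(Y_1,\mathcal O(e))=0$ and $H^0(Y,\mathcal L^n(e))=0$. By induction $H^0(Y_n,\mathcal O_{Y_n}(e))=0$ for all $n$, so $B_e=0$.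

**Degree zero.** By Lemma 1(b), $H^0(Y_1,\mathcal O)=k$. If $H^0(Y_n,\mathcal O)=k$, then by (2) and Lemma 1(c)
$$k\subseteq H^0(Y_{n+1},\mathcal O)\hookrightarrow H^0(Y_n,\mathcal O)=k .$$
So all these rings are $k$, and $B_0=k$.

**Degrees $e\ge3$.** By Lemma 1(d) and (2), $H^0(Y_{n+1},\mathcal O(e))\to H^0(Y_n,\mathcal O(e))$ is surjective with kernel $H^0(Y,\mathcal L^n(e))$ of dimension $9e-9$, for every $n\ge1$. So
$$\dim_kH^0(Y_n,\mathcal O_{Y_n}(e))=n(9e-9),$$
and $B_e$ maps onto each of these spaces. Hence
$$\dim_kB_e=\infty\qquad(e\ge3). \tag{3}$$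

## 7. $\operatorname{End}_A(H^1_I(A))$ as sections on the formal neighborhood

**Step 1: heights and a regular element.** The purpose is to set up Lemma 2 with $c=1$. $R$ is Gorenstein of dimension $3$, and $A=\hat R$ is its completion at $\mathfrak m=(x_0,\dots,x_3)$. With $I_R=J/(f)$ we have $I=I_RA$ and $\dim A/I=\dim R/I_R=\dim S/J=2$, because $R/I_R$ is the cone over a curve. So $\operatorname{height}I=1$ by (1). The minimal primes $P_i/(f)$ of $I_R$ also have height $1$. The form $q$ is irreducible, since it is linear in $x_0$ with coefficient $x_3$ and constant term $-x_1x_2$ not divisible by $x_3$. By condition 1, $f$ and $q$ have no common factor in the factorial ring $S$, so $f,q$ is a regular sequence. Thus $q\in I_R$ is $R$-regular.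

Put
$$\mathcal K_n=\operatorname{Ext}^1_R(R/I_R^n,R),\qquad E_n=\operatorname{End}_R(\mathcal K_n),$$
a finitely generated graded module and a graded ring. By Lemma 2 for $R$, $\mathcal K_n=0:_{\mathcal K_{n+1}}I_R^n$, and restriction gives maps $E_{n+1}\to E_n$.

**Step 2: depth.** The purpose is to show that $E_n$ can be read off from its sheaf on $Z$. We use: if $M,N$ are finitely generated graded $R$-modules and $\operatorname{depth}N\ge2$, meaning $H^0_{\mathfrak m}(N)=H^1_{\mathfrak m}(N)=0$, then the same vanishing holds for $\operatorname{Hom}_R(M,N)$. To see this, take a presentation $F_1\to F_0\to M\to0$ by finite graded free modules and let $D$ be the image of $\operatorname{Hom}(F_0,N)\to\operatorname{Hom}(F_1,N)$. Then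
$$0\to\operatorname{Hom}_R(M,N)\to\operatorname{Hom}_R(F_0,N)\to D\to0$$
is exact, and $\operatorname{Hom}(F_0,N)$, $\operatorname{Hom}(F_1,N)$ are finite sums of shifts of $N$. So $H^0_{\mathfrak m}(\operatorname{Hom}(M,N))=0$, $H^0_{\mathfrak m}(D)=0$, and $H^1_{\mathfrak m}(\operatorname{Hom}(M,N))$ lies between $H^0_{\mathfrak m}(D)=0$ and $H^1_{\mathfrak m}(\operatorname{Hom}(F_0,N))=0$.

Now $q^n\in I_R^n$ is $R$-regular. Apply $\operatorname{Hom}_R(R/I_R^n,-)$ to $0\to R(-2n)\xrightarrow{q^n}R\to R/q^nR\to0$. Since $\operatorname{Hom}_R(R/I_R^n,R)=0$ and $q^n$ acts as zero on $\operatorname{Ext}^1_R(R/I_R^n,R)$, we get, up to shift,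
$$\mathcal K_n\cong\operatorname{Hom}_R(R/I_R^n,\,R/q^nR).$$
The ring $R/q^nR$ is Cohen–Macaulay of dimension $2$. So $H^0_{\mathfrak m}$ and $H^1_{\mathfrak m}$ vanish on $\mathcal K_n$, and then also on $E_n=\operatorname{Hom}_R(\mathcal K_n,\mathcal K_n)$. By the exact sequence $0\to H^0_{\mathfrak m}(E_n)\to E_n\to\bigoplus_eH^0(Z,\widetilde{E_n}(e))\to H^1_{\mathfrak m}(E_n)\to0$,
$$(E_n)_e=H^0(Z,\widetilde{E_n}(e))\qquad\text{for all }e\in\mathbb Z. \tag{4}$$

**Step 3: the sheaf of $E_n$.** The purpose is to identify $\widetilde{E_n}$ with $\mathcal O_{Y_n}$. Dualizing $0\to\mathcal I^n\to\mathcal O_Z\to\mathcal O_{Y_n}\to0$ into $\mathcal O_Z$, with $\mathcal Hom(\mathcal I^n,\mathcal O_Z)=\mathcal I^{-n}$ and $\mathcal Ext^1(\mathcal O_Z,\mathcal O_Z)=0$, we get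
$$\widetilde{\mathcal K_n}=\mathcal Ext^1_{\mathcal O_Z}(\mathcal O_{Y_n},\mathcal O_Z)=\mathcal I^{-n}/\mathcal O_Z\cong\mathcal I^{-n}\otimes\mathcal O_{Y_n}.$$
Locally this is generated by $w^{-n}$ with annihilator $(w^n)$, exactly as in Example 1. It is an invertible $\mathcal O_{Y_n}$-module, so $\widetilde{E_n}=\mathcal O_{Y_n}$, acting by multiplication. The map $\mathcal K_n\to\mathcal K_{n+1}$ is induced by $\mathcal I^{n+1}\subset\mathcal I^n$, so on sheaves it is the inclusion $\mathcal I^{-n}/\mathcal O_Z\subset\mathcal I^{-n-1}/\mathcal O_Z$. Multiplication by a local section $a$ of $\mathcal O_{Y_{n+1}}$ restricts to multiplication by its image in $\mathcal O_{Y_n}$. So $E_{n+1}\to E_n$ corresponds to $\mathcal O_{Y_{n+1}}\to\mathcal O_{Y_n}$. With (4),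
$$E_n=\bigoplus_{e}H^0(Y_n,\mathcal O_{Y_n}(e))\quad\text{as graded rings, compatibly in }n, \tag{5}$$
and by Section 6, $(E_n)_e=0$ for $e<0$.

**Step 4: completion.** The purpose is to pass from $R$ to $A$ and from $n$ to the limit. As $R\to A$ is flat and the modules are finitely generated,
$$K_n=\operatorname{Ext}^1_A(A/I^n,A)=\mathcal K_n\otimes_RA,\qquad \operatorname{End}_A(K_n)=E_n\otimes_RA,$$
compatibly with restriction. The last ring is the $\mathfrak m$-adic completion of $E_n$. Since $E_n$ is a finitely generated graded $R$-module living in degrees $\ge0$, we have $\mathfrak m^jE_n\subseteq(E_n)_{\ge j}$, and $(E_n)_{\ge j+b}\subseteq\mathfrak m^jE_n$ if $E_n$ is generated in degrees $\le b$. So the $\mathfrak m$-adic topology is the topology of the degree filtration, and the completion is $\prod_{e\ge0}(E_n)_e$ with the Cauchy product. By Lemma 2,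
$$B:=\operatorname{End}_A(H^1_I(A))=\varprojlim_n\prod_{e\ge0}(E_n)_e=\prod_{e\ge0}B_e,\qquad B_0=k,\qquad (b\,b')_e=\sum_{i+j=e}b_ib'_j. \tag{6}$$

**Remark (the failed attempt, measured).** $\operatorname{Hom}$ of $\mathcal K_n$ to itself contains far more than multiplications from $R$: in degree $3$, the image of $R/I_R^n$ in $E_n$ has dimension at most $\dim R_3=\dim S_3=20$, while $\dim(E_n)_3=18n$ by (5) and Section 6. This is where the approach of Section 4 is lost for good.

## 8. $B_+/B_+^2$ is infinite-dimensional

Having infinite-dimensional graded pieces is not enough by itself. Give $k[[x,y,w]]$ the degrees $\deg x=\deg y=1$, $\deg w=0$. It is the product of its pieces $k[x,y]_e\otimes_kk[[w]]$, all of them infinite-dimensional, and it is Noetherian. By Example 1 it even occurs as an endomorphism ring. What it lacks is $B_0=k$, and that is where the gluing of $\mathcal L$ enters.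

**Conclusion of the proof of Proposition 3.** Let $d_0$ be the least $e$ with $\dim_kB_e=\infty$. By $B_0=k$ and (3), $1\le d_0\le3$. Let $B_+=\prod_{e\ge1}B_e$, an ideal of $B$ with $B/B_+=k$. The projection $B_+\to B_{d_0}$ is surjective, and by (6) it maps $B_+^2$ into
$$\sum_{i=1}^{d_0-1}B_iB_{d_0-i}.$$
By minimality of $d_0$ all $B_i$ with $1\le i<d_0$ are finite-dimensional, so this sum is finite-dimensional. Therefore $B_+/B_+^2$ maps onto the quotient of the infinite-dimensional space $B_{d_0}$ by a finite-dimensional subspace, and $\dim_kB_+/B_+^2=\infty$. If $B_+$ were a finitely generated ideal, $B_+/B_+^2$ would be a finitely generated module over $B/B_+=k$, a contradiction. So $B$ is not Noetherian. The other claims of Proposition 3 were shown in Step 1 of Section 7. $\square$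

## 9. The explicit sextic $x_3^4q+h_1h_2h_3$

We prove Theorem A by checking Proposition 3 for $f=x_3^4q+h_1h_2h_3$, where $h_i=x_1^2-\lambda_ix_0x_2$. As $q\in J$ and $h_i\in P_i$, we have $f\in J$, and $f$ is a form of degree $6$.

**Condition 1.** On $Q$,
$$h_i|_Q=s^2v^2-\lambda_i\,su\cdot tu=s\,\gamma_i,\qquad\text{so}\qquad f|_Q=s^3\gamma\neq0 ,$$
and $q\nmid f$.

**Condition 2 away from $O$.** On $C_i$, $s=0$ forces $tu^2=0$ with $t\ne0$, so $u=0$: only the point $O$ has $s=0$. Let $y\in Y$ be a closed point different from $O$. Then $s$ is invertible at $y$, and $f|_Q=s^3\gamma$ is a unit times a local equation of $Y$ in $Q$. So $f$ maps to a generator of $\mathcal J_y/(q)=\mathcal O_Q(-Y)_y$. This module is free of rank one, so a generator does not lie in $\mathfrak m_y$ times it, and $f\notin\mathfrak m_y\mathcal J_y$.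

**Condition 2 at $O$.** Here $f|_Q$ vanishes too strongly to help, and the term $x_3^4q$ does the work. Set $x_3=1$. Then $q=x_0-x_1x_2$, and on $Q$ we have $s/t=x_1$, $u/v=x_2$. So $\mathcal J_O=(q,\tilde\gamma)$ with $\tilde\gamma=\tilde\gamma_1\tilde\gamma_2\tilde\gamma_3$ and $\tilde\gamma_i=x_1-\lambda_ix_2^2$. We have
$$h_i=x_1^2-\lambda_ix_0x_2=x_1\tilde\gamma_i-\lambda_ix_2\,q ,$$
as one sees by expanding the right-hand side. In the product $h_1h_2h_3$ every term other than $x_1^3\tilde\gamma$ contains a factor $x_2q$. So $h_1h_2h_3=x_1^3\tilde\gamma+qw$ with $w\in\mathfrak m_O$, and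
$$f=q(1+w)+x_1^3\tilde\gamma\equiv q\pmod{\mathfrak m_O\mathcal J_O}.$$
Since $q=x_0-x_1x_2\notin\mathfrak m_O^2\supseteq\mathfrak m_O\mathcal J_O$, we get $f\notin\mathfrak m_O\mathcal J_O$.

Proposition 3 applies, and Theorem A is proved. $\blacksquare$

## 10. Smooth sextics in characteristic zero

We prove Theorem C. Let $\operatorname{char}k=0$ and $\lambda_i=i$. The aim is to choose $f$ in Proposition 3 so that $Z$ is smooth.

**Step 1: the family.** Let $r=(s-t)(s-2t)(s-3t)\in H^0(Q,\mathcal O(3,0))$, so $r\gamma\in H^0(Q,\mathcal O(6,6))$. The map $S_6\to H^0(Q,\mathcal O(6,6))$ is onto: a monomial of bidegree $(6,6)$ is a product of six factors of the form ($s$ or $t$) times ($u$ or $v$). Let $F\in S_6$ be a lift of $r\gamma$, and put $f=F+qg$ with $g\in S_4$ to be chosen. The divisor $D=\{r\gamma=0\}\subset Q$ consists of three distinct lines $s=jt$ and the three distinct curves $C_i$, each with multiplicity one. It is reduced, also over $\bar k$, so $\operatorname{Sing}D$ is finite. We work over $\bar k$ and impose finitely many nonempty open conditions on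 $g$. As $k$ is infinite, some $g\in S_4$ with coefficients in $k$ satisfies all of them.

**Step 2: smoothness off $D$.** The linear system spanned by $F$ and $qS_4$ has base locus $\{F=q=0\}=D$. By Bertini's theorem in characteristic $0$ its general member is smooth off $D$. The general member has a nonzero coefficient at $F$, which we scale to $1$. So $Z=\{f=0\}$ is smooth off $D$ for general $g$.

**Step 3: smoothness on $D$.** Trivialize the bundles $\mathcal O(m)$ near a point $y\in D$. If $y\notin\operatorname{Sing}D$, then $f|_Q=r\gamma$ has nonzero differential at $y$, so $df_y\ne0$ for every $g$. If $y\in\operatorname{Sing}D$, then $dF_y$ vanishes on $T_yQ=\ker dq_y$, so $dF_y=\alpha_y\,dq_y$ for a scalar $\alpha_y$. Using $q(y)=0$,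
$$df_y=(\alpha_y+g(y))\,dq_y .$$
Since $Q$ is smooth, $dq_y\ne0$, so $df_y\neq0$ as soon as $g(y)\ne-\alpha_y$. These are finitely many nonempty open conditions. So $Z$ is smooth for a suitable $g\in S_4$.

**Step 4: Proposition 3 applies.** $F|_Q=r\gamma$ vanishes on $Y$, so $F\in J$ and $f\in J$. Also $f|_Q=r\gamma\ne0$, so $q\nmid f$. For every closed point $y\in Y$ the ring $\mathcal O_{Z,y}=\mathcal O_{\mathbb P^3,y}/(f)$ is regular, so $f\notin\mathfrak m_y^2\supseteq\mathfrak m_y\mathcal J_y$. Both conditions hold.

**Step 5: $A$ is a normal domain with isolated singularity.** As $Z$ is smooth, $f$ and its partial derivatives have no common zero in $\mathbb P^3_{\bar k}$, so the ideal $(f,\partial f/\partial x_0,\dots,\partial f/\partial x_3)$ is $\mathfrak m$-primary. Let $\mathfrak p\ne\mathfrak m$ be a prime of $T=k[[x_0,\dots,x_3]]$ containing $f$. Some $\partial f/\partial x_i$ is not in $\mathfrak p$. A derivation maps $\mathfrak p^2T_{\mathfrak p}$ into $\mathfrak pT_{\mathfrak p}$, so $f\notin\mathfrak p^2T_{\mathfrak p}$, and $T_{\mathfrak p}/(f)$ is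 regular. So $A=T/(f)$ is regular on its punctured spectrum; it is not regular itself, because $f\in\mathfrak m^6$. It is Cohen–Macaulay of dimension $3$ and regular in codimension one, hence normal by Serre's criterion, and a normal local ring is a domain. $\blacksquare$

## 11. Raising dimension and height

It remains to prove the "only if" half of Theorem B: for all $c\ge1$ and $d\ge c+2$ there is a counterexample with $\dim A=d$ and $\operatorname{height}I=c$. Let $(A,I)$ be any pair with $A$ Gorenstein local of dimension $d$, $\operatorname{height}I=c$, $H=H^c_I(A)$, $B=\operatorname{End}_A(H)$. We give two constructions whose endomorphism rings map onto $B$. In both, the new ring is Gorenstein, because dividing by the new variable, a regular element, gives back $A$.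

**(i) From $(d,c)$ to $(d+1,c)$: the pair $(A[[X]],IA[[X]])$.** The dimension is $d+1$ and $\dim (A/I)[[X]]=d-c+1$, so the height is $c$ by (1). By flat base change $H':=H^c_I(A[[X]])=H\otimes_AA[[X]]$, and $H'/XH'=H\otimes_AA[[X]]/(X)=H$. Every endomorphism of $H'$ preserves $XH'$ and induces an endomorphism of $H$. This is a ring homomorphism $\operatorname{End}_{A[[X]]}(H')\to B$, surjective because $b\otimes1\mapsto b$.

**(ii) From $(d,c)$ to $(d+1,c+1)$: the pair $(A[[T]],(I,T))$.** The dimension is $d+1$ and $A[[T]]/(I,T)=A/I$ has dimension $d-c$, so the height is $c+1$. The standard exact sequence for adding one element to an ideal reads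
$$0\to H^1_T(H^c_I(A[[T]]))\to H^{c+1}_{(I,T)}(A[[T]])\to H^0_T(H^{c+1}_I(A[[T]]))\to0 .$$
By flat base change $H^i_I(A[[T]])=H^i_I(A)\otimes_AA[[T]]$. Tensoring $0\to A[[T]]\xrightarrow{T}A[[T]]\to A\to0$ over $A$ with $H^i_I(A)$ keeps it exact, since $A$ is flat over $A$. So $T$ is injective on $H^i_I(A[[T]])$, and the last term of the sequence is $0$. Because $H^1_T(M)=M_T/\operatorname{im}M=M\otimes H^1_T(A[[T]])$ and $H^1_T(A[[T]])=A((T))/A[[T]]=\bigoplus_{m\ge1}AT^{-m}$,
$$H'':=H^{c+1}_{(I,T)}(A[[T]])=H\otimes_AH^1_T(A[[T]])=\bigoplus_{m\ge1}H\,T^{-m}.$$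
Every endomorphism of $H''$ preserves $0:_{H''}T=HT^{-1}\cong H$. Restriction is a ring homomorphism $\operatorname{End}_{A[[T]]}(H'')\to B$, surjective because $b\otimes1\mapsto b$.

**End of the proof of Theorem B.** A ring with a non-Noetherian quotient is not Noetherian. Start from Theorem A, where $(d,c)=(3,1)$, over a field such as $\mathbb Q$. Applying (ii) $c-1$ times leads to $(c+2,c)$, and applying (i) $d-c-2$ times then leads to $(d,c)$. For every $c\ge1$ and $d\ge c+2$ this produces a complete local hypersurface ring of dimension $d$ with an ideal of height $c$ whose endomorphism ring is not Noetherian. Together with Section 4, this proves Theorem B. $\blacksquare$
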